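# $\Sigma_1$-definable colorings of pairs at the least inaccessible cardinal

## 1. Colorings, homogeneous sets, and $\Sigma_1$-definitions

We work in ZFC throughout. For a set $X$, $[X]^2$ is the collection of all $2$-element subsets of $X$, and $[X]^\kappa$ is the collection of subsets of size $\kappa$.

**Definition 1.1 (homogeneous set).** Let $c:[X]^2\to 2$. A set $H\subseteq X$ is *$c$-homogeneous* if $c\restriction[H]^2$ is constant. The same word is used for colorings with values in any set.

Example: let $X=\omega$ and $c(\{m,n\})=0$ iff $m+n$ is even. The even numbers form an infinite homogeneous set of color $0$, and no three numbers form a homogeneous set of color $1$, since two of them have the same parity.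

**Definition 1.2 (inaccessible, Mahlo).** A cardinal $\kappa$ is *inaccessible* if it is uncountable, regular, and a strong limit ($2^\mu<\kappa$ for all $\mu<\kappa$). It is *Mahlo* if it is inaccessible and the regular cardinals below $\kappa$ form a stationary subset of $\kappa$.

Example: $\beth_\omega$ is a strong limit but singular; $\omega_1$ is regular but $2^{\omega}\ge\omega_1$. So neither is inaccessible. The least inaccessible cardinal $\kappa$ is not Mahlo: the uncountable strong limit cardinals below $\kappa$ form a club in $\kappa$, and a regular one among them would be an inaccessible cardinal below $\kappa$.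

**Definition 1.3 (weakly compact).** An uncountable cardinal $\kappa$ is *weakly compact* if every $c:[\kappa]^2\to2$ has a homogeneous set of cardinality $\kappa$.

Example: $\omega$ has this partition property by Ramsey's theorem, but is excluded as countable. The cardinal $\omega_1$ is not weakly compact; the coloring that shows it is in Section 3.

**Definition 1.4 ($\Sigma_1$-formula).** A formula is $\Delta_0$ if all its quantifiers are bounded, and $\Sigma_1$ if it has the form $\exists w\,\psi$ with $\psi$ a $\Delta_0$-formula. A notion is $\Delta_1$ if both it and its negation are expressed by $\Sigma_1$-formulas.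

If $N\subseteq M$ are transitive and $N\models\varphi(a)$ with $\varphi$ a $\Sigma_1$-formula, then $M\models\varphi(a)$, because a witness $w\in N$ is still a witness in $M$. This is *upward absoluteness*. Example: "$\alpha$ is not a cardinal" is $\Sigma_1$, the witness being a surjection from a smaller ordinal onto $\alpha$. The negation "$\alpha$ is a cardinal" is not upward absolute: collapse $\omega_1$.

**Definition 1.5 ($\Sigma_1(\kappa,z)$-definable coloring).** Let $\kappa$ be an uncountable regular cardinal and $z$ a set. A coloring $c:[\kappa]^2\to2$ is *$\Sigma_1(\kappa,z)$-definable* if there is a $\Sigma_1$-formula $\varphi(v_0,v_1,v_2)$ with $c=\{x\mid\varphi(x,\kappa,z)\}$. We use the same terminology for other sets.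

It is the graph of $c$ that is defined: for each pair $x$ exactly one of $\varphi((x,0),\kappa,z)$ and $\varphi((x,1),\kappa,z)$ holds, and both alternatives are $\Sigma_1$-statements. Example: "$c(\{\alpha,\beta\})=1$ iff $\max\{\alpha,\beta\}$ is a limit ordinal" is $\Sigma_1(\kappa,\emptyset)$-definable, in fact by a $\Delta_0$-formula. Less trivially, any coloring of $[\kappa]^2$ that is first-order definable over $\mathrm L_\kappa$ from $z\in\mathrm L_\kappa$ is $\Sigma_1(\kappa,z)$-definable: write "there is $M=\mathrm L_\kappa$ that satisfies the defining formula", and recall that $M=\mathrm L_\theta$ and satisfaction in a set structure are $\Delta_1$ notions.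

**Definition 1.6 (coloring property).** The uncountable regular cardinal $\kappa$ has the *$\Sigma_1(z)$-coloring property* if every $\Sigma_1(\kappa,z)$-definable $c:[\kappa]^2\to2$ has a homogeneous set of cardinality $\kappa$. It has the *$\mathbf\Sigma_1$-coloring property* if it has the $\Sigma_1(z)$-coloring property for every $z\in\mathrm H(\kappa)$, the set of sets whose transitive closure has size $<\kappa$.

Example: every weakly compact cardinal has the $\mathbf\Sigma_1$-coloring property, since there all colorings have large homogeneous sets, definable or not.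

**Definition 1.7 (forcing vocabulary).** Stronger conditions are smaller. A poset is *$\theta$-closed* if decreasing sequences of length $<\theta$ have lower bounds. It is *separative* if $p\Vdash q\in\dot G$ implies $p\le q$; equivalently, if $p\not\le q$ then some $p'\le p$ is incompatible with $q$. $\mathrm{Col}(\theta,d)$ is the set of partial functions $\theta\rightharpoonup d$ of size $<\theta$, ordered by $\supseteq$.

Example: for $\theta$ regular and $d\ge 2$, $\mathrm{Col}(\theta,d)$ is $\theta$-closed (take unions) and separative: if $p\not\supseteq q$, then either $p,q$ already disagree somewhere, or some $x\in\mathrm{dom}(q)\setminus\mathrm{dom}(p)$ can be given a value different from $q(x)$. By contrast $\omega$ with the reversed order is not separative: every condition lies in the generic filter, so $0\Vdash 1\in\dot G$, but $0\not\le1$. A full-support product of separative posets with largest elements is separative (extend in one bad coordinate), and so is the set of conditions below a fixed condition of a separative poset.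

We speak of generic filters over $\mathrm V$ with the usual conventions. $\mathrm{ZFC}^-$ is ZFC without Power Set, with Collection.

## 2. Homogeneity at the least inaccessible cardinal

The question, posed in connection with Philipp Lücke, "Partition properties for simply definable colourings", arXiv:1807.00562 (2018), is this: *is it consistent that the first inaccessible cardinal has the $\mathbf\Sigma_1$-coloring property?* That is, can the smallest inaccessible cardinal look weakly compact to every coloring with a $\Sigma_1$-definition?

We recall textbook facts that will be used.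

* **(2.1)** Weakly compact cardinals are inaccessible (Jech, *Set Theory*, Lemma 9.9).
* **(2.2)** If $\kappa$ is weakly compact and $M\models\mathrm{ZFC}^-$ is transitive with $|M|=\kappa\in M$ and ${}^{<\kappa}M\subseteq M$, then there are a transitive $N$ and an elementary $j:M\to N$ with critical point $\kappa$ (for example Cummings, *Handbook of Set Theory*, "Iterated forcing and elementary embeddings", Section 16).
* **(2.3)** Easton's Lemma (Jech, Lemma 15.19): if $P$ is $\lambda^+$-closed, $Q$ is $\lambda^+$-c.c. and $H\times g$ is $P\times Q$-generic, then every function $\lambda\to\mathrm V$ in $\mathrm V[H\times g]$ is in $\mathrm V[g]$.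
* **(2.4)** A forcing of size $<\kappa$ preserves the inaccessibility of $\kappa$. A $\theta$-closed forcing adds no new sequences of length $<\theta$ of elements of $\mathrm V$.
* **(2.5)** $\mathrm H(\nu)\prec_{\Sigma_1}\mathrm V$ for every uncountable cardinal $\nu$.

For (2.2) we use models $M\prec\mathrm H(\kappa^+)$. If $\kappa$ is inaccessible and $P\subseteq\mathrm H(\kappa^+)$ has size $\le\kappa$, there is such an $M$ with $P\cup V_\kappa\cup\{\kappa\}\subseteq M$, $|M|=\kappa$ and ${}^{<\kappa}M\subseteq M$: take the union of an increasing chain $(M_i)_{i<\kappa}$ of elementary submodels of size $\kappa$, with ${}^{<\kappa}M_i\subseteq M_{i+1}$; this is possible since $\kappa^{<\kappa}=\kappa$, and the union is closed since $\kappa$ is regular. Such an $M$ is transitive, because each nonempty $x\in M$ is the range of a function on $\kappa$ that lies in $M$, and $\kappa\subseteq M$.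

The least inaccessible cardinal is never weakly compact. Suppose $\kappa$ is weakly compact, and take $M$ as above and $j:M\to N$. Then $j$ is the identity on $V_\kappa$ (by $\in$-induction: a nonempty $x\in V_\kappa$ is the range of some $f\in V_\kappa$ on an ordinal $\gamma<\kappa$, and $j(f)$ has domain $\gamma$ and $j(f)(i)=j(f(i))=f(i)$). The cardinal $\kappa$ is inaccessible in $N$: it is regular since $N\subseteq\mathrm V$, and for $\mu<\kappa$ the set $\mathcal P(\mu)\in V_\kappa$ is fixed by $j$, so it is the power set of $\mu$ in $N$, of size $<\kappa$ there. So for each $\mu<\kappa$, $N$ sees an inaccessible cardinal between $\mu$ and $j(\kappa)$; by elementarity $M$ sees one between $\mu$ and $\kappa$, and it really is inaccessible. Hence $\kappa$ is a limit of inaccessible cardinals. So at the least inaccessible cardinal some colorings have no large homogeneous set, and we must arrange that all of them are too complicated to be $\Sigma_1$-definable. The answer to the question is yes, relative to a weakly compact cardinal.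

**Theorem A.** Let $\kappa$ be weakly compact. There is a forcing $\mathbb P\subseteq\mathrm H(\kappa)$ such that for every $\mathbb P$-generic $G$ over $\mathrm V$, the following hold in $\mathrm V[G]$: $\kappa$ is the least inaccessible cardinal, and every $\chi:[\kappa]^2\to2$ definable by a $\Sigma_1$-formula with parameters in $\mathrm H(\kappa)^{\mathrm V[G]}\cup\mathrm V$ has a homogeneous set of size $\kappa$. In particular, the least inaccessible cardinal $\kappa$ has the $\mathbf\Sigma_1$-coloring property.

So if ZFC + "there is a weakly compact cardinal" is consistent, then so is ZFC + "the least inaccessible cardinal has the $\mathbf\Sigma_1$-coloring property". The second theorem finds the exact consistency strength.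

**Theorem B.**

1. If $\kappa$ is uncountable regular with the $\mathbf\Sigma_1$-coloring property, then in $\mathrm L$, $\kappa$ is Mahlo and has the $\mathbf\Sigma_1$-coloring property.
2. If $\mathrm V=\mathrm L$ and the uncountable regular cardinal $\kappa$ has the $\mathbf\Sigma_1$-coloring property, then in a forcing extension $\kappa$ is the least inaccessible cardinal and has the $\mathbf\Sigma_1$-coloring property.
3. If $\kappa$ is weakly compact, then stationarily many inaccessible $\alpha<\kappa$ have the $\mathbf\Sigma_1$-coloring property.

Hence "the least inaccessible cardinal has the $\mathbf\Sigma_1$-coloring property" is equiconsistent with "some uncountable regular cardinal has the $\mathbf\Sigma_1$-coloring property", and ZFC + "there is a weakly compact cardinal" proves the consistency of these theories.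

## 3. Pigeonhole colorings and Sierpiński colorings

Let $\kappa$ be uncountable and regular. Some colorings of $[\kappa]^2$ have large homogeneous sets with no further hypothesis. If $c(\{\alpha,\beta\})=f(\min\{\alpha,\beta\})$ for some $f:\kappa\to2$, then $f$ is constant on a set of size $\kappa$, which is homogeneous. If $c(\{\alpha,\beta\})=0$ iff $\alpha\sim\beta$ for an equivalence relation $\sim$, then either some class has size $\kappa$ and is homogeneous, or all classes have size $<\kappa$; in the second case regularity gives $\kappa$ many classes, and a set of representatives is homogeneous.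

The danger comes from linear orders.

**Lemma 3.1.** Let $\kappa$ be regular uncountable, $\lambda\le\kappa$, $Y\in[\kappa]^\kappa$, and let $(\chi_\alpha)_{\alpha\in Y}$ be a weakly lexicographically monotone sequence in ${}^\lambda2$. For every $\xi\le\lambda$ with $\xi<\kappa$, $(\chi_\alpha\restriction\xi)_{\alpha\in Y}$ is eventually constant.

*Proof.* By induction on $\xi$; $\xi=0$ is trivial. At a limit $\xi$, for each $\xi'<\xi$ the sequence $(\chi_\alpha\restriction\xi')_\alpha$ is constant from some $\alpha_{\xi'}$ on, and $\sup_{\xi'<\xi}\alpha_{\xi'}<\kappa$ by regularity. At a successor $\xi+1$, once $\chi_\alpha\restriction\xi$ is constant, the values $\chi_\alpha(\xi)$ are weakly monotone in $\{0,1\}$ and hence eventually constant. $\square$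

Now suppose $\lambda<\kappa\le2^\lambda$, and let $\alpha\mapsto s_\alpha$ be an injection of $\kappa$ into ${}^\lambda2$. For $\alpha<\beta$ color $\{\alpha,\beta\}$ according to whether $s_\alpha<_{lex}s_\beta$. A homogeneous set of size $\kappa$ would give a strictly monotone $\kappa$-sequence in ${}^\lambda2$, which contradicts Lemma 3.1 with $\xi=\lambda$. With $\lambda=\omega$ this shows that $\omega_1$ is not weakly compact. The $\mathbf\Sigma_1$-coloring property therefore excludes $\Sigma_1$-definable sequences of this kind. In $\mathrm L$ they are plentiful: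

**Lemma 3.2.** If $\kappa$ is uncountable regular with the $\mathbf\Sigma_1$-coloring property, then $\kappa$ is inaccessible in $\mathrm L$.

*Proof.* $\kappa$ is regular in $\mathrm L$. Suppose it is not inaccessible there. By GCH in $\mathrm L$, regular uncountable limit cardinals of $\mathrm L$ are inaccessible in $\mathrm L$, so $\kappa=(\lambda^+)^{\mathrm L}$ for an infinite $\mathrm L$-cardinal $\lambda<\kappa$. Now $\mathcal P(\lambda)\cap\mathrm L\subseteq\mathrm L_\kappa$ has size $\kappa$ in $\mathrm L$. The canonical well-order $<_{\mathrm L}$ has order type $\kappa$ on it, because the predecessors of an element of $\mathrm L_\beta$, $\beta<\kappa$, lie in $\mathrm L_\beta$, and $|\mathrm L_\beta|^{\mathrm L}<\kappa$. Let $s_\alpha\in{}^\lambda2$ be the characteristic function of the $\alpha$-th element, and color $\{\alpha,\beta\}$, $\alpha<\beta$, according to whether $s_\alpha<_{lex}s_\beta$. This coloring is definable over $\mathrm L_\kappa$ from $\lambda$, hence $\Sigma_1(\kappa,\lambda)$-definable. A homogeneous set of size $\kappa$ contradicts Lemma 3.1 with $\xi=\lambda$. $\square$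

## 4. Collapsing the gaps of a generic club

In this section $\kappa$ is inaccessible. We want to keep $\kappa$ inaccessible and destroy all inaccessibles below it. We add a club $C\subseteq\kappa$ of cardinals whose limit points are singular, and for consecutive points $a<b$ of $C$ we collapse $b$ to $a^+$. Then every cardinal below $\kappa$ is a limit point of $C$, hence singular, or falls into a gap that has been collapsed.

**Definition 4.1 (the forcing).** For an infinite cardinal $c<\kappa$ let $\mathcal S^c$ be the set of $s\subseteq\kappa$ such that

* $s$ is a set of infinite cardinals with $\min s=c$, $s$ has a maximum, and $s$ is closed;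
* every $\delta\in s$ that is a limit of $s$ is singular;
* if $d\in s$, $d\ne c$, is not a limit of $s$ and $b=\max(s\cap d)$, then $d^{\,b}=d$.

For $a\in s\setminus\{\max s\}$ let $a^{+s}$ be the next element of $s$, and let
$$Q_s=\prod_{a\in s\setminus\{\max s\}}\mathrm{Col}(a^+,a^{+s})\quad\text{with full support.}$$
$\mathbb P^c$ is the set of pairs $(s,f)$ with $s\in\mathcal S^c$ and $f\in Q_s$, where $(t,h)\le(s,f)$ iff $t\cap(\max s+1)=s$ and $h(a)\supseteq f(a)$ for all $a\in s\setminus\{\max s\}$. Put $\mathbb P=\mathbb P^\omega$. We write $\emptyset$ for the trivial element of $Q_s$; the largest condition of $\mathbb P^c$ is $1_{\mathbb P^c}=(\{c\},\emptyset)$.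

Example: $\{\omega\}\in\mathcal S^\omega$; $\{\omega,\omega_1\}\in\mathcal S^\omega$ iff $\omega_1^\omega=\omega_1$, i.e. iff CH holds; and $\{\beth_n:n<\omega\}\cup\{\beth_\omega\}\in\mathcal S^\omega$, since $\beth_{n+1}^{\beth_n}=\beth_{n+1}$ and $\beth_\omega$ is singular. The posets $\mathrm{Col}(\cdot,\cdot)$, $Q_s$, $\mathbb P^c$ are always those of $\mathrm V$, and a generic filter on the set of conditions below some condition is identified with the generic filter it generates. Clearly $\mathbb P\subseteq\mathrm H(\kappa)$.

**(4.2) Factoring.** *This splits the forcing at a point of the club.* If $u\in\mathcal S^c$ and $d=\max u$, then the set of conditions below $(u,\emptyset)$, which is $\{(t,h)\in\mathbb P^c:t\cap(d+1)=u\}$, is isomorphic to $Q_u\times\mathbb P^d$ via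
$$(t,h)\mapsto\bigl(h\restriction d,\ (t\setminus d,\ h\restriction[d,\kappa))\bigr).$$
Indeed, let $t\cap(d+1)=u$. Then $d=\min(t\setminus d)$. A point of $t$ above $d$ is a limit of $t$ iff it is a limit of $t\setminus d$, and if it is not a limit, its predecessor in $t$ is at least $d$ and is the same in $t\setminus d$. So, given $u\in\mathcal S^c$, we have $t\in\mathcal S^c$ iff $t\setminus d\in\mathcal S^d$. The order is preserved in both directions, since $\max t=\max(t\setminus d)$.

**(4.3) Closure.** *$\mathbb P^c$ is $c^+$-closed.* Let $(s_i,f_i)_{i<\theta}$ be decreasing, $\theta<c^+$ a limit ordinal. In coordinate $a\ge c$, a union of at most $c$ many increasing conditions of size $\le a$ has size $\le a$, so coordinatewise unions of the $f_i$ are conditions. If the $s_i$ are eventually constant, we are done. Otherwise $\delta=\sup_i\max s_i<\kappa$ is a limit of cardinals with $\mathrm{cf}(\delta)\le c<\delta$, so $\delta$ is a singular cardinal. Put $s=\bigcup_is_i\cup\{\delta\}$. Since $s\cap(\max s_i+1)=s_i$, every point of $s$ below $\delta$ has in $s$ the same status (limit or not, and which predecessor) as in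 some $s_i$, and $s$ is closed. So $s\in\mathcal S^c$. Each $a\in s\setminus\{\delta\}$ is in $s_i\setminus\{\max s_i\}$ for large $i$, so the coordinatewise union $f$ is an element of $Q_s$, and $(s,f)$ is a lower bound.

**(4.4) Sizes.** *The lower factor is small.* If $b=a^{+s}$, then $b$ is not a limit of $s$ and $b^a=b$. So $b\ge2^a\ge a^+$ and $|\mathrm{Col}(a^+,b)|=b^a=b$. If $s\in\mathcal S^c$, $d>\max s$ and $d^{\max s}=d$, then $Q_{s\cup\{d\}}$ is a product of at most $\max s$ factors of size $\le\max s$ with one factor of size $d$, so
$$|Q_{s\cup\{d\}}|\le(\max s)^{\max s}\cdot d=2^{\max s}\cdot d=d .$$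
Consequently, if $c=\max u$ is a non-limit point of $u\ne\{c\}$, then (apply this to $s=u\cap c$) $|Q_u|\le c$, and $Q_u$ is $c^+$-c.c.

**(4.5) Extending.** *The club grows unboundedly.* If $(s,f)\in\mathbb P^c$, $\mu<\kappa$ is a cardinal and $d=2^{\max(\mu,\max s)}$, then $d<\kappa$ and $d^{\max s}=d$, so $(s\cup\{d\},f^\frown\emptyset)$ is an extension of $(s,f)$.

**(4.6) Capturing small sets.** *Every small set of the extension already appears after forcing with some small $Q_u$.* Let $G$ be $\mathbb P$-generic and $C=\bigcup\{s:(s,f)\in G\}$. For $(s,f)\in G$ we have $C\cap(\max s+1)=s$: if $(s',f')\in G$, take a common extension $(t,h)$; then $s'\subseteq t$ and $t\cap(\max s+1)=s$. By (4.5) and genericity, $C$ is unbounded in $\kappa$ and has unboundedly many *successor points*, i.e. non-limit points of $C$ other than $\omega$. $C$ is closed, because a limit $\gamma<\kappa$ of $C$ is a limit of any $s$ with $(s,f)\in G$ and $\max s\ge\gamma$.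

Let $c$ be a successor point of $C$ and $u=C\cap(c+1)$. Choose $(t,h)\in G$ with $\max t\ge c$. Then $u=t\cap(c+1)\in\mathcal S^\omega$ and $(t,h)\le(u,\emptyset)$, so $(u,\emptyset)\in G$. By (4.2), $G$ yields a $Q_u\times\mathbb P^c$-generic $g_u\times H_u$ with $\mathrm V[G]=\mathrm V[g_u][H_u]$. By (4.3), (4.4) and Easton's Lemma (2.3) with $\lambda=c$,
$$\text{every function from } c \text{ to } \mathrm V \text{ in } \mathrm V[G] \text{ lies in } \mathrm V[g_u],\quad\text{and } |Q_u|\le c<\kappa.\tag{4.6}$$

**Proposition 4.7.** In $\mathrm V[G]$, $\kappa$ is the least inaccessible cardinal.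

*Proof.* **Step 1: $\kappa$ stays inaccessible.** Let $\mu<\kappa$ and choose a successor point $c\ge\mu$ of $C$, $u=C\cap(c+1)$. By (4.6) all maps $\mu\to\kappa$ and all subsets of $\mu$ in $\mathrm V[G]$ lie in $\mathrm V[g_u]$, where $\kappa$ is inaccessible by (2.4). So no map $\mu\to\kappa$ in $\mathrm V[G]$ is cofinal, and $2^\mu<\kappa$ in $\mathrm V[G]$.

**Step 2: no smaller cardinal is inaccessible.** Let $\omega<\mu<\kappa$ with $\mu$ a cardinal of $\mathrm V[G]$. If $\mu$ is a limit point of $C$, then it is a limit of some $s\in\mathcal S^\omega$, hence singular in $\mathrm V$ and in $\mathrm V[G]$. Otherwise $a=\max(C\cap\mu)$ exists, since $\omega\in C$ and $C$ is closed. Let $b$ be the next point of $C$, so $a<\mu\le b$. The factor $\mathrm{Col}(a^+,b)$ of the forcing adds a surjection $(a^+)^{\mathrm V}\to b$, so $\mu\le|(a^+)^{\mathrm V}|$ in $\mathrm V[G]$. Every ordinal below $(a^+)^{\mathrm V}$ has size $\le|a|$, so $(a^+)^{\mathrm V}\le(|a|^+)^{\mathrm V[G]}$. Hence $|a|<\mu\le|a|^+$ in $\mathrm V[G]$, and $\mu$ is a successor cardinal. $\square$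

## 5. Why neither lifting embeddings nor homogeneity suffices

Let $\kappa$ be weakly compact. The usual way to get homogeneous sets in $\mathrm V[G]$ is to lift an embedding $j:M\to N$ as in (2.2), with $\mathbb P\in M\prec\mathrm H(\kappa^+)$. Suppose that in some outer model there is a $j(\mathbb P)$-generic filter $G'$ over $N$ with $j[G]\subseteq G'$. Since $\mathbb P\subseteq V_\kappa$, $j$ fixes all conditions of $\mathbb P$, so $G\subseteq G'$. Let $C'$ be the generic club of $G'$. By the computations of (4.6), which carry over to $N$ by elementarity, $C'\subseteq j(\kappa)$ contains $C$, and there is $(t,h)\in G'$ with $\max t>\kappa$ and $t=C'\cap(\max t+1)$. Then $\kappa$ is a limit of $t$, so $\kappa\in t$ must be singular in $N$. But $\kappa$ is regular in $\mathrm V\supseteq N$. So no such $G'$ exists; the lifting stops at the single point $\kappa$.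

A second approach uses definability. Let $\chi$ be defined in $\mathrm V[G]$ from a parameter $z\in\mathrm H(\kappa)$. By (4.6), $z\in W=\mathrm V[g_u]$ for a suitable $u$ with maximum $c$, and $\mathrm V[G]=W[H_u]$. If $1_{\mathbb P^c}$ decided every statement about elements of $W$, then $\chi$ could be computed in $W$ as $\{(x,i):1_{\mathbb P^c}\Vdash\varphi((x,i),\kappa,z)\}$. Then $\chi$ would be in a small extension of $\mathrm V$, where weak compactness can be used. But this decision property fails. Take $u=\{\omega\}$, so $c=\omega$ and $W=\mathrm V$; let $d=2^\omega$, $\delta=d^+$ and $e=2^\delta$.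

* $(\{\omega,e\},\emptyset)$ forces a surjection $\omega_1\to e$, so it forces that $\delta$ is not a cardinal.
* Below $(\{\omega,d\},\emptyset)$ the forcing is $\mathrm{Col}(\omega_1,d)\times\mathbb P^d$. The first factor has size $d^\omega=d$, hence is $d^+$-c.c., and the second is $d^+$-closed. By (2.3) every function with domain $d$ and values in $\mathrm V$ comes from the first extension, where $\delta=d^+$ is a cardinal. So this condition forces that $\delta$ is a cardinal.

So $1_{\mathbb P^c}$ does not decide "$\delta$ is a cardinal". In this counterexample one alternative, "$\delta$ is not a cardinal", is $\Sigma_1$, and the other is not upward absolute. For a $\Sigma_1$-definable coloring *both* alternatives $\varphi((x,0),\cdot)$ and $\varphi((x,1),\cdot)$ are $\Sigma_1$. It is thus enough to show that $p_0\Vdash\varphi((x,0),\cdot)$ and $p_1\Vdash\varphi((x,1),\cdot)$ cannot both occur. The conditions $p_0,p_1$ may be incompatible. But if one extension $W[H^*]$ contains a generic $H_0\ni p_0$ and a generic $H_1\ni p_1$, then both $\Sigma_1$-statements persist upward to $W[H^*]$, where they contradict each other. For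 this we choose $d$ above everything mentioned in $p_0,p_1$, let the first gap of $H^*$ be $(c,d)$, and find in the single collapse $\mathrm{Col}(c^+,d)$ generics for $Q_{s_0\cup\{d\}}$ and $Q_{s_1\cup\{d\}}$, while the part of the club above $d$ is shared.

## 6. Absorbing small closed posets into $\mathrm{Col}(c^+,d)$

**Lemma 6.1.** Let $\theta$ be regular uncountable and $d\ge\theta$ a cardinal with $d^{<\theta}=d$. Let $S$ be separative, $\theta$-closed, $|S|\le d$, such that $S$ forces a surjection $\theta\to d$ and below every condition there is an antichain of size $d$. Then $S$ has a dense subset isomorphic to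
$$T(\theta,d)=\{\sigma\in{}^{<\theta}d:\ \mathrm{lh}(\sigma)\text{ is a successor}\},\quad\text{ordered by }\supseteq.$$

*Proof.* Since $|S|\le d$ and $S$ collapses $d$ to $\theta$, there is a name $\tau$ for a surjection of $\theta$ onto the generic filter $\dot G$.

**Step 1: construction of a tree of conditions.** By recursion on $\alpha<\theta$ we define $e(\sigma)\in S$ for $\sigma\in{}^{\alpha+1}d$, so that $e$ is decreasing along branches. For $\sigma\in{}^\alpha d$ let $B_\sigma$ be the set of common lower bounds of $\{e(\sigma\restriction(\beta+1)):\beta<\alpha\}$ (all of $S$ if $\alpha=0$). It is downward closed, and nonempty because $S$ is $\theta$-closed. The conditions that decide $\tau(\alpha)$ are dense in $B_\sigma$. Take an antichain of size $d$ below some element of $B_\sigma$, refine its elements to deciding ones, and extend the result to a maximal antichain $A_\sigma$ of deciding elements of $B_\sigma$. By density, $A_\sigma$ is maximal in $B_\sigma$: every element of $B_\sigma$ is compatible with an element of $A_\sigma$. Since $|S|\le d$, $|A_\sigma|=d$. Let $\xi\mapsto e(\sigma^\frown\xi)$, $\xi<d$, enumerate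 $A_\sigma$ injectively.

If $\sigma\supseteq\sigma'$, then $e(\sigma)\le e(\sigma')$. If $\sigma,\sigma'$ are incomparable and $\rho$ is their longest common initial segment, then $e(\sigma),e(\sigma')$ lie below distinct elements of $A_\rho$, so they are incompatible.

**Step 2: each level $E_\alpha=\{e(\sigma):\sigma\in{}^{\alpha+1}d\}$ is a maximal antichain.** This makes every condition compatible with some node of each level. By Step 1, $E_\alpha$ is an antichain. Let $F$ be $S$-generic; we show $F\cap E_\alpha\ne\emptyset$ by induction on $\alpha$. $F$ meets each $E_\beta$, $\beta<\alpha$, in some $e(\sigma_\beta)$, and the $\sigma_\beta$ are pairwise comparable since $F$ is a filter. So $\sigma=\bigcup_{\beta<\alpha}\sigma_\beta\in{}^\alpha d$, and $\sigma\in\mathrm V$ since $S$ is $\theta$-closed. The set of conditions that are in $B_\sigma$ or are incompatible with some $e(\sigma\restriction(\beta+1))$, $\beta<\alpha$, is dense: given $r$, if no extension of $r$ is incompatible with any of these, then we can successively extend $r$ below each of them, using $\theta$-closure at limits, and end in $B_\sigma$. $F$ meets this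 set, and all $e(\sigma\restriction(\beta+1))$ are in $F$, so $F\cap B_\sigma\neq\emptyset$. As $B_\sigma$ is downward closed and $A_\sigma$ is maximal in it, the conditions below an element of $A_\sigma$ are dense below any element of $B_\sigma$. So $F\cap A_\sigma\ne\emptyset$, and $A_\sigma\subseteq E_\alpha$.

**Step 3: the range of $e$ is dense.** Let $r\in S$. As $r\Vdash r\in\dot G$, there are $r_1\le r$ and $\alpha<\theta$ with $r_1\Vdash\tau(\alpha)=r$. By Step 2 pick $e(\sigma)\in E_\alpha$ compatible with $r_1$. It decides $\tau(\alpha)$, and by compatibility the decided value is $r$. So $e(\sigma)\Vdash r\in\dot G$, and $e(\sigma)\le r$ by separativity.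

**Step 4: $e$ is an isomorphism onto its range.** It remains to see that $\sigma\subsetneq\sigma'$ implies $e(\sigma)\not\le e(\sigma')$. Choose $\sigma''\supseteq\sigma$ of the same length as $\sigma'$, different from $\sigma'$. Then $e(\sigma'')\le e(\sigma)$ is incompatible with $e(\sigma')$, so $e(\sigma)\not\le e(\sigma')$. Together with Step 1, $e(\sigma)\le e(\sigma')$ iff $\sigma\supseteq\sigma'$. $\square$

**Corollary 6.2.** Let $c,d$ be infinite cardinals with $d>c$ and $d^c=d$. Let $R'$ be separative, $c^+$-closed, $|R'|\le d$. If $M$ is a generic extension of $\mathrm V$ and $K$ is $\mathrm{Col}(c^+,d)^{\mathrm V}$-generic over $M$, then $\mathrm V[K]$ contains a filter on $R'$ that is generic over $M$.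

*Proof.* In $\mathrm V$, Lemma 6.1 with $\theta=c^+$ applies to $\mathrm{Col}(c^+,d)$: it is separative and $c^+$-closed, has size $d^c=d$, adds a surjection $c^+\to d$, and below $p$ the conditions $p\cup\{(x,\xi)\}$, $\xi<d$, with a fixed $x\notin\mathrm{dom}(p)$ form an antichain of size $d$. It also applies to $R'\times\mathrm{Col}(c^+,d)$: separativity, closure and the size bound are inherited, and the second factor provides the surjection and the antichains. So in $\mathrm V$ the two posets have dense subsets isomorphic to $T(c^+,d)$. Transfer $K$ along the isomorphism to a filter on $R'\times\mathrm{Col}(c^+,d)$ and project to $R'$. The isomorphism is in $\mathrm V\subseteq M$, so dense sets in $M$ are transferred to dense sets in $M$, and genericity over $M$ is preserved. The resulting filter is in $\mathrm V[K]$. $\square$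

The corollary gives genericity over $M$, not only over $\mathrm V$, although $\mathrm{Col}(c^+,d)^{\mathrm V}$ need not be closed in $M$. This is possible because Lemma 6.1 is used in $\mathrm V$.

## 7. Total $\Sigma_1$-functions are not changed by $\mathbb P^c$

**Lemma 7.1.** Let $\kappa$ be inaccessible, $u\in\mathcal S^\omega$, $c=\max u$, $g$ a $Q_u$-generic over $\mathrm V$, $W=\mathrm V[g]$, $a,D\in W$, and $\varphi$ a $\Sigma_1$-formula. Suppose
$$1_{\mathbb P^c}\Vdash_W\text{“}\{v:\varphi(v,a)\}\text{ is a function with domain }D\text{”}.$$
Then there are no $x\in D$, $y_0\ne y_1$ in $W$ and $p_0,p_1\in\mathbb P^c$ with $p_i\Vdash_W\varphi((x,y_i),a)$ for $i=0,1$. Consequently, if $H$ is $\mathbb P^c$-generic over $W$ and the function $F$ defined by $\varphi(\cdot,a)$ in $W[H]$ takes values in $W$, then $F\in W$.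

*Proof.* Suppose $x,y_0,y_1$ and $p_i=(s_i,f_i)$ form a counterexample.

**Step 1: a common bound.** We choose one cardinal at which both conditions can be closed off. Let $d=2^{\max(s_0\cup s_1)}<\kappa$. Since $\max s_i\ge c$, we have $d^c=d$ and $d^{\max s_i}=d$. So $\{c,d\}$, $s_0\cup\{d\}$ and $s_1\cup\{d\}$ belong to $\mathcal S^c$.

**Step 2: the large extension.** It must contain generics for both $p_0$ and $p_1$. Let $H^*$ be $\mathbb P^c$-generic over $W$ with $(\{c,d\},\emptyset)\in H^*$. By (4.2), $H^*$ corresponds to a $\mathrm{Col}(c^+,d)\times\mathbb P^d$-generic $K\times H_d$ over $W$. So $K$ is $\mathrm{Col}(c^+,d)^{\mathrm V}$-generic over $M=W[H_d]=\mathrm V[g][H_d]$, a generic extension of $\mathrm V$.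

**Step 3: a generic $H_i\ni p_i$ with $W[H_i]\subseteq W[H^*]$.** Fix $i$. Let $\hat f_i=f_i{}^\frown\emptyset\in Q_{s_i\cup\{d\}}$ and $R'=\{r\in Q_{s_i\cup\{d\}}:r\le\hat f_i\}$. All factors of the product are $\mathrm{Col}(b^+,\cdot)$ with $b\ge c$, so $R'$ is $c^+$-closed; it is separative by the remarks after Definition 1.7, and has size $\le d$ by (4.4). By Corollary 6.2, $\mathrm V[K]$ contains an $R'$-generic $K_i$ over $M=W[H_d]$. It generates a $Q_{s_i\cup\{d\}}$-generic filter over $W[H_d]$ containing $\hat f_i$. By the product lemma, this filter together with $H_d$ is $Q_{s_i\cup\{d\}}\times\mathbb P^d$-generic over $W$, and by (4.2), now applied at $s_i\cup\{d\}$, it yields a $\mathbb P^c$-generic $H_i$ over $W$ containing $(s_i\cup\{d\},\hat f_i)\le p_i$. Since $K_i\in\mathrm V[K]$, we have $W[H_i]\subseteq W[H^*]$.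

**Step 4: the contradiction.** Because $p_i\in H_i$, $W[H_i]\models\varphi((x,y_i),a)$. As $\varphi$ is $\Sigma_1$, $W[H^*]\models\varphi((x,y_i),a)$ for $i=0$ and $i=1$. So $\varphi(\cdot,a)$ does not define a function in $W[H^*]$, contrary to the hypothesis.

**Step 5: the last statement.** We compute $F$ in $W$. For $x\in D$ some condition in $H$ forces $\varphi((x,F(x)),a)$, and by the first part no condition forces $\varphi((x,y),a)$ for a $y\in W$ with $y\ne F(x)$. So for $y\in W$,
$$F(x)=y\iff\exists p\in\mathbb P^c\ \ p\Vdash_W\varphi((x,y),a).$$
By definability of forcing and Replacement in $W$, $F\in W$. $\square$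

The next lemma arranges the hypothesis of Lemma 7.1 for a given parameter $z$: a condition that forces "$\varphi$ defines a coloring" must be moved into the small part $Q_u$, so that the tail forces it outright.

**Lemma 7.2.** Let $\kappa$ be inaccessible and $G$ be $\mathbb P$-generic. Suppose $\varphi(\cdot,z,y)$ defines in $\mathrm V[G]$ a function $D\to2$, where $D\in\mathrm V$, $\varphi$ is $\Sigma_1$, $z\in\mathrm H(\kappa)^{\mathrm V[G]}$, $y\in\mathrm V$. Then there are a successor point $c$ of $C$, with $u=C\cap(c+1)$ and $g=g_u$, a $Q_u$-name $\sigma$ with $\sigma^g=z$, and $q_0\in g$ such that for every $Q_u$-generic $g^*\ni q_0$ over $\mathrm V$, $1_{\mathbb P^c}$ forces over $\mathrm V[g^*]$ that $\varphi(\cdot,\sigma^{g^*},y)$ defines a function from $D$ to $2$. If $z$ is a bounded subset of $\kappa$, then $\sigma$ can be taken in $\mathrm H(\kappa)^{\mathrm V}$.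

*Proof.* **Step 1: $z$ has a name for a small forcing.** In $\mathrm V[G]$ let $b:\mu\to T$ be a surjection from an infinite cardinal $\mu<\kappa$ onto the transitive closure $T$ of $\{z\}$, with $b(\alpha_0)=z$. Put $\alpha\mathrel E\beta$ iff $b(\alpha)\in b(\beta)$. The function $b$ is the unique solution of $\pi(\beta)=\{\pi(\alpha):\alpha\mathrel E\beta\}$, so $z$ can be recovered from $E$ and $\alpha_0$, which are coded by a subset of $\mu$ via a pairing function. Choose a successor point $c_1\ge\mu$ of $C$ and $u_1=C\cap(c_1+1)$. By (4.6) the code is in $\mathrm V[g_{u_1}]$, hence $z\in\mathrm V[g_{u_1}]$. Let $z=\sigma_1^{g_{u_1}}$. If $z$ is itself a subset of some $\mu<\kappa$, take $c_1\ge\mu$ and a nice name $\sigma_1$; it is in $\mathrm H(\kappa)$ because $Q_{u_1}\in\mathrm H(\kappa)$.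

**Step 2: moving the forcing condition below a successor point.** Some $p_0=(s_0,f_0)\in G$ with $p_0\le(u_1,\emptyset)$ forces that $\varphi(\cdot,\sigma_1^{\dot g_{u_1}},\check y)$ defines a function from $\check D$ to $2$. Let $c\ge\max s_0$ be a successor point of $C$ and $u=C\cap(c+1)$. Since $s_0=C\cap(\max s_0+1)$, $u$ end-extends $s_0$, and $s_0$ end-extends $u_1$. Let $q_0\in Q_u$ agree with $f_0$ on $s_0\setminus\{\max s_0\}$ and be trivial elsewhere. A common extension $(t,h)\in G$ of $p_0$ and $(u,\emptyset)$ satisfies $(t,h)\le(u,q_0)$, so $q_0\in g_u$. Also $(u,q_0)\le p_0$.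

**Step 3: the name and the conclusion.** We have $Q_u\cong Q_{u_1}\times Q_{u\setminus c_1}$ by restriction. Replacing hereditarily each condition $q$ in $\sigma_1$ by $q^\frown\emptyset$, we get a $Q_u$-name $\sigma$ such that $\sigma^{g^*}$ is the value of $\sigma_1$ under the restriction of $g^*$ to $Q_{u_1}$. In particular $\sigma^g=z$, and $\sigma\in\mathrm H(\kappa)$ if $\sigma_1\in\mathrm H(\kappa)$. Now let $g^*\ni q_0$ be $Q_u$-generic over $\mathrm V$ and $H^*$ be $\mathbb P^c$-generic over $\mathrm V[g^*]$. By (4.2), $g^*\times H^*$ gives a $\mathbb P$-generic filter containing $(u,q_0)\le p_0$. So in $\mathrm V[g^*][H^*]$, $\varphi(\cdot,\sigma^{g^*},y)$ defines a function from $D$ to $2$. $\square$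

## 8. Coloring with fewer than $\kappa$ colors and the proof of Theorem A

By Lemma 7.1 a definable coloring of $\mathrm V[G]$ will lie in a small extension $\mathrm V[g]$. To find a homogeneous set in $\mathrm V$, we shall color a pair in $\mathrm V$ by the whole table of what conditions force about its color. That needs more than two colors.

**Lemma 8.1.** If $\kappa$ is weakly compact and $\lambda<\kappa$, then every $f:[\kappa]^2\to\lambda$ has a homogeneous set of size $\kappa$.

*Proof.* By (2.1), $\kappa$ is inaccessible.

**Step 1: a tree on which $f$ depends only on the lower point.** By recursion on the length of $s\in{}^{<\kappa}\lambda$, let $e(s)$ be the least $\alpha<\kappa$, if it exists, such that for all $\nu<\mathrm{lh}(s)$: $e(s\restriction\nu)$ is defined, $e(s\restriction\nu)<\alpha$, and $f(\{e(s\restriction\nu),\alpha\})=s(\nu)$.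

**Step 2: every $\alpha<\kappa$ is $e(s_\alpha)$ for some $s_\alpha$.** Put $s_\alpha(\nu)=f(\{e(s_\alpha\restriction\nu),\alpha\})$ as long as $e(s_\alpha\restriction\nu)\ne\alpha$. If this has been done for all $\nu'<\nu$ with $e(s_\alpha\restriction\nu')<\alpha$, then $\alpha$ satisfies the requirements in the definition of $e(s_\alpha\restriction\nu)$, so $e(s_\alpha\restriction\nu)$ is defined and $\le\alpha$. The values $e(s_\alpha\restriction\nu)$ strictly increase with $\nu$, so $\alpha$ is reached. The map $\alpha\mapsto s_\alpha$ is injective, because $e(s_\alpha)=\alpha$.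

**Step 3: a branch.** We use weak compactness for two colors. Order ${}^{<\kappa}\lambda$ lexicographically, proper initial segments being smaller. Color $\{\alpha,\beta\}$, $\alpha<\beta$, according to whether $s_\alpha<_{lex}s_\beta$, and let $Y\in[\kappa]^\kappa$ be homogeneous. Let $\xi<\kappa$. Since $|{}^{\le\xi}\lambda|<\kappa$, for all large $\alpha\in Y$ we have $\mathrm{lh}(s_\alpha)>\xi$. For these $\alpha$ the sequence $(s_\alpha\restriction\xi)$ is weakly monotone with fewer than $\kappa$ values. So some value is taken cofinally often, and by monotonicity the sequence is eventually constant with a value $h_\xi\in{}^\xi\lambda$. The $h_\xi$ cohere to $h\in{}^\kappa\lambda$.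

**Step 4: the homogeneous set.** All $e(h\restriction\nu)$, $\nu<\kappa$, are defined, since $h\restriction\nu$ is an initial segment of some $s_\alpha$. They strictly increase with $\nu$, and by Step 1, $f(\{e(h\restriction\nu),e(h\restriction\nu')\})=h(\nu)$ for $\nu<\nu'$. Choose $N\in[\kappa]^\kappa$ with $h\restriction N$ constant. Then $\{e(h\restriction\nu):\nu\in N\}$ is homogeneous. $\square$

*Proof of Theorem A.* Let $\kappa$ be weakly compact and $G$ be $\mathbb P$-generic. By (2.1) and Proposition 4.7, $\kappa$ is the least inaccessible cardinal of $\mathrm V[G]$. Let $\chi:[\kappa]^2\to2$ be defined in $\mathrm V[G]$ by $\varphi(\cdot,z,y)$ with $\varphi$ a $\Sigma_1$-formula, $z\in\mathrm H(\kappa)^{\mathrm V[G]}$ and $y\in\mathrm V$; finitely many parameters of each kind can be combined into one, and $\kappa\in\mathrm V$.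

**Step 1: $\chi$ lies in a small extension.** Take $u,c,g$ as in Lemma 7.2 with $D=[\kappa]^2$, and let $W=\mathrm V[g]$. By that lemma with $g^*=g$, the hypothesis of Lemma 7.1 holds with $a=(z,y)$ and domain $D$. Lemma 7.1 with $H=H_u$ gives $\chi\in W$.

**Step 2: a homogeneous set in $\mathrm V$.** Let $\dot\chi$ be a $Q_u$-name for $\chi$; we may assume $1_{Q_u}\Vdash\dot\chi:[\kappa]^2\to2$. In $\mathrm V$ let
$$\chi^*(x)=\{(q,i)\in Q_u\times2:\ q\Vdash\dot\chi(x)=i\}\qquad(x\in[\kappa]^2).$$
Since $|Q_u|<\kappa$ and $\kappa$ is a strong limit, this is a coloring with fewer than $\kappa$ colors. By Lemma 8.1 there is $Y\in[\kappa]^\kappa$ on which $\chi^*$ is constant with some value $\Sigma$. Fix $x_0\in[Y]^2$ and $q\in g$ deciding $\dot\chi(x_0)=i$. Then $(q,i)\in\Sigma=\chi^*(x)$ for every $x\in[Y]^2$. As $q\in g$, $\chi(x)=i$ for all $x\in[Y]^2$. So $Y\in\mathrm V\subseteq\mathrm V[G]$ is $\chi$-homogeneous of cardinality $\kappa$. $\square$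

**Remark 8.2.** If $\kappa$ is Ramsey in $\mathrm V$ (every $f:[\kappa]^{<\omega}\to2$ has a set $H$ of size $\kappa$ such that $f$ is constant on each $[H]^n$), the same holds in $\mathrm V[G]$ for $\Sigma_1$-definable $\chi:[\kappa]^{<\omega}\to2$, with parameters as in Theorem A. The argument is the same with $D=[\kappa]^{<\omega}$, once we know that each $f:[\kappa]^{<\omega}\to\lambda$ with $\lambda<\kappa$ has such an $H$. For this take $H$ for the $2$-coloring that tells, for each $n$ and each $2n$-set, whether its lower and upper halves have the same $f$-color. If for some $n\ge1$ they always differ on $H$, then $\kappa$ many successive $n$-blocks of $H$ have pairwise different colors, which is impossible. So they always agree, and any two $n$-subsets of $H$ have the color of a third one lying above both.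

## 9. The coloring property in $\mathrm L$: proof of Theorem B(1)

Throughout this section $\kappa$ is uncountable regular with the $\mathbf\Sigma_1$-coloring property. By Lemma 3.2, $\kappa$ is inaccessible in $\mathrm L$, so $\mathrm L_\kappa=\mathrm H(\kappa)^{\mathrm L}=V_\kappa^{\mathrm L}$. We use standard facts about $\mathrm L$: the function $\theta\mapsto\mathrm L_\theta$ and the well-order $<_{\mathrm L}$ of $\mathrm L$ are $\Delta_1$, and each $\mathrm L_\theta$ is an initial segment of $<_{\mathrm L}$; if $\nu$ is regular uncountable in $\mathrm L$, then $\mathrm L_\nu\models\mathrm{ZFC}^-$ and $\mathrm L_\nu\prec_{\Sigma_1}\mathrm L$; a transitive model of $\mathrm{ZFC}^-+\mathrm V=\mathrm L$ is of the form $\mathrm L_\theta$.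

The plan is to apply the coloring property once, to a coloring that produces an ultrafilter on the subsets of $\kappa$ in a small $\mathrm L_\eta$. Its ultrapower gives an elementary embedding with critical point $\kappa$.

**(9.1) Hull argument.** *This makes least witnesses $\eta$ smaller than $\kappa^{+\mathrm L}$.* If a first-order statement with parameters in $(\kappa+1)\cup\mathrm L_\kappa$ holds in $\mathrm L_{\kappa^{+\mathrm L}}$, then it holds in some $\mathrm L_{\bar\eta}\models\mathrm{ZFC}^-$ with $\kappa<\bar\eta<\kappa^{+\mathrm L}$. Indeed, in $\mathrm L$ take $X\prec\mathrm L_{\kappa^{+\mathrm L}}$ of size $\kappa$ with $\mathrm L_\kappa\cup\{\kappa\}\subseteq X$. Each nonempty element of $X$ is the range of a function on $\kappa$ in $X$, and $\kappa\subseteq X$, so $X$ is transitive and hence of the form $\mathrm L_{\bar\eta}$.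

**Lemma 9.2.** Let $z\in\mathrm L_\kappa$ and $\kappa<\eta<\kappa^{+\mathrm L}$ with $\mathrm L_\eta\models\mathrm{ZFC}^-$ and $\{\eta\}$ $\Sigma_1(\kappa,z)$-definable. Then there is an elementary $j:\mathrm L_\eta\to\mathrm L_{\eta^*}$ with critical point $\kappa$; in particular $j\restriction\mathrm L_\kappa=\mathrm{id}$.

*Proof.* **Step 1: a coloring that measures all sets in $\mathrm L_\eta$.** Let $(A_\xi)_{\xi<\kappa}$ be the $<_{\mathrm L}$-least enumeration of $\mathcal P(\kappa)\cap\mathrm L_\eta$ in $\mathrm L$. It is $\Sigma_1(\kappa,z)$-definable: one says that there are $\eta$ (given by its $\Sigma_1$-definition) and some $\mathrm L_\theta$ containing the sequence such that in $\mathrm L_\theta$ it is an enumeration of $\mathcal P(\kappa)\cap\mathrm L_\eta$ and no $<_{\mathrm L}$-smaller set is one. Define $\chi_\alpha\in{}^\kappa2$ by $\chi_\alpha(\xi)=1$ iff $\alpha\in A_\xi$. The $\chi_\alpha$ are distinct, since singletons occur among the $A_\xi$. Color $\{\alpha,\beta\}$, $\alpha<\beta$, with $0$ iff $\chi_\alpha<_{lex}\chi_\beta$. This is $\Sigma_1(\kappa,z)$-definable, so there is a homogeneous $Y\in[\kappa]^\kappa$,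 and $(\chi_\alpha)_{\alpha\in Y}$ is strictly monotone. By Lemma 3.1 with $\lambda=\kappa$, for each $\xi<\kappa$ the value $\chi_\alpha(\xi)$ is eventually constant along $Y$. Hence for every $A\in\mathcal P(\kappa)\cap\mathrm L_\eta$ exactly one of $Y\setminus A$, $Y\cap A$ is bounded in $\kappa$.

**Step 2: the ultrapower.** Let $U=\{A\in\mathcal P(\kappa)\cap\mathrm L_\eta:Y\setminus A\text{ is bounded}\}$, an ultrafilter on $\mathcal P(\kappa)\cap\mathrm L_\eta$. Since $\kappa$ is regular, the intersection of fewer than $\kappa$ members of $U$, the family being taken in $\mathrm V$, contains a final segment of $Y$. Form the ultrapower of $\mathrm L_\eta$ by $U$, using functions $f:\kappa\to\mathrm L_\eta$ in $\mathrm L_\eta$. Łoś's theorem holds: the sets that occur are in $\mathrm L_\eta$ by Separation, and in the existential step one chooses the least witness in the definable well-order, which gives a function in $\mathrm L_\eta$ by Replacement. The ultrapower is well-founded: if $[f_{n+1}]\in[f_n]$ for all $n$, the countably many sets $\{\alpha:f_{n+1}(\alpha)\in f_n(\alpha)\}\in U$ have a common element $\alpha$, and the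 $f_n(\alpha)$ form an infinite descending $\in$-chain. Its transitive collapse satisfies $\mathrm{ZFC}^-+\mathrm V=\mathrm L$ and so is some $\mathrm L_{\eta^*}$. Let $j(x)$ be the class of the constant function with value $x$.

**Step 3: the critical point is $\kappa$.** Suppose $[f]<j(\gamma)$ with $\gamma<\kappa$. If no $\{\alpha:f(\alpha)=i\}$, $i<\gamma$, were in $U$, then their complements and $\{\alpha:f(\alpha)<\gamma\}$ would be fewer than $\kappa$ members of $U$ with empty intersection. So $[f]=j(i)$ for some $i<\gamma$, and inductively $j(\gamma)=\gamma$ for all $\gamma<\kappa$. Also $\gamma=j(\gamma)<[\mathrm{id}]<j(\kappa)$ for all $\gamma<\kappa$, because final segments of $\kappa$ are in $U$. So $\kappa\le[\mathrm{id}]<j(\kappa)$. Finally, each nonempty $x\in\mathrm L_\kappa$ is the range of a function $f\in\mathrm L_\kappa$ with domain an ordinal $\gamma<\kappa$. If $j$ fixes the elements of $x$, then $j(f)$ has domain $\gamma$ and $j(f)(i)=j(f(i))=f(i)$, so $j(x)=x$. By $\in$-induction $j\restriction\mathrm L_\kappa=\mathrm{id}$. $\square$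

**Proposition 9.3.** $\kappa$ is Mahlo in $\mathrm L$.

*Proof.* $\kappa$ is inaccessible in $\mathrm L$. If it is not Mahlo there, $\mathrm L$ has a club $E\subseteq\kappa$ consisting of limit ordinals that are singular in $\mathrm L$. Their singularity is witnessed in $\mathrm L_\kappa=V_\kappa^{\mathrm L}$. Let $\eta>\kappa$ be least such that $\mathrm L_\eta\models\mathrm{ZFC}^-$ contains a club in $\kappa$ all of whose elements are singular in $\mathrm L_\kappa$. Such a club lies in $\mathrm L_{\kappa^{+\mathrm L}}$, so $\eta<\kappa^{+\mathrm L}$ by (9.1), and $\{\eta\}$ is $\Sigma_1(\kappa,\emptyset)$-definable. Take $j$ from Lemma 9.2 and such a club $E\in\mathrm L_\eta$. Then $j(E)\cap\kappa=E$ is unbounded in $\kappa<j(\kappa)$, and $j(E)$ is closed in $j(\kappa)$, so $\kappa\in j(E)$. By elementarity $\kappa$ is singular in $\mathrm L_{j(\kappa)}\subseteq\mathrm L$, a contradiction. $\square$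

**Lemma 9.4.** Let $B,z\in\mathrm L_\kappa$, and let $F:[\kappa]^2\to B$ be $\Sigma_1(\kappa,z)$-definable in $\mathrm L$. Then there is an $F$-homogeneous $Y\in\mathrm L$ with $|Y|^{\mathrm L}=\kappa$.

*Proof.* **Step 1: $F$ belongs to a suitable $\mathrm L_\eta$.** Let $\varphi$ define $F$ in $\mathrm L$. Let $\eta>\kappa$ be least with $\mathrm L_\eta\models\mathrm{ZFC}^-$ and
$$\mathrm L_\eta\models\forall x\in[\kappa]^2\ \exists b\in B\ \varphi((x,b),\kappa,z).$$
Since $\mathrm L_{\kappa^{+\mathrm L}}\prec_{\Sigma_1}\mathrm L$, the displayed statement holds in $\mathrm L_{\kappa^{+\mathrm L}}$, so $\eta<\kappa^{+\mathrm L}$ by (9.1). And $\{\eta\}$ is $\Sigma_1(\kappa,(z,B))$-definable in $\mathrm V$. By upward absoluteness of $\varphi$ from $\mathrm L_\eta$ to $\mathrm L$ and totality in $\mathrm L_\eta$,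
$$F=\{(x,b)\in[\kappa]^2\times B:\mathrm L_\eta\models\varphi((x,b),\kappa,z)\}\in\mathrm L_\eta .$$

**Step 2: the colors seen from $\kappa$.** Let $j$ be as in Lemma 9.2. Then $j(B)=B$, and $j(F)\restriction[\kappa]^2=F$ since $j$ fixes the elements of $F$. For $\alpha<\kappa$ let $e(\alpha)=j(F)(\{\alpha,\kappa\})\in B$; this makes sense as $\kappa<j(\kappa)$. Then $e\in\mathrm L_{\eta^*}\subseteq\mathrm L$.

**Step 3: an end-homogeneous sequence in $\mathrm L$.** In $\mathrm L$, recursively let $\alpha_\nu$ be the least $\alpha<\kappa$ above all $\alpha_\mu$, $\mu<\nu$, such that $F(\{\alpha_\mu,\alpha\})=e(\alpha_\mu)$ for all $\mu<\nu$. Such an $\alpha$ exists for every $\nu<\kappa$: the set $h=\{\alpha_\mu:\mu<\nu\}$ and the function $e\restriction h$ are in $\mathrm L_\kappa$, because $\kappa$ is inaccessible in $\mathrm L$, so they are fixed by $j$. In $\mathrm L_{\eta^*}$ the ordinal $\kappa$ witnesses that there is $\alpha<j(\kappa)$ above $h$ with $j(F)(\{\mu,\alpha\})=(e\restriction h)(\mu)$ for all $\mu\in h$. By elementarity, in $\mathrm L_\eta$ there is $\alpha<\kappa$ above $h$ with $F(\{\mu,\alpha\})=e(\mu)$ for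 all $\mu\in h$.

**Step 4: thinning out.** $\kappa$ is regular in $\mathrm L$ and $|B|^{\mathrm L}<\kappa$, so in $\mathrm L$ the function $e$ is constant on $\kappa$ many $\alpha_\nu$. For $\nu<\nu'$ we have $F(\{\alpha_\nu,\alpha_{\nu'}\})=e(\alpha_\nu)$, so these $\alpha_\nu$ form a homogeneous set. $\square$

*Proof of Theorem B(1).* Proposition 9.3 gives that $\kappa$ is Mahlo in $\mathrm L$. Lemma 9.4 with $B=2$ and arbitrary $z\in\mathrm L_\kappa=\mathrm H(\kappa)^{\mathrm L}$ gives the $\mathbf\Sigma_1$-coloring property in $\mathrm L$. $\square$

## 10. Forcing over $\mathrm L$ without weak compactness: proof of Theorem B(2)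

Let $\mathrm V=\mathrm L$ and let $\kappa$ be uncountable regular with the $\mathbf\Sigma_1$-coloring property. By Lemma 3.2, $\kappa$ is inaccessible, so Sections 4 and 7 apply. Let $G$ be $\mathbb P$-generic. By Proposition 4.7, $\kappa$ is the least inaccessible of $\mathrm L[G]$. In the proof of Theorem A weak compactness was applied to the coloring $\chi^*$, which need not be $\Sigma_1$-definable. Here we replace $\chi^*$ by a $\Sigma_1$-definable coloring with values in a set in $\mathrm L_\kappa$, to which Lemma 9.4 applies.

Let $\chi:[\kappa]^2\to2$ be $\Sigma_1(\kappa,z)$-definable by $\varphi$ in $\mathrm L[G]$, $z\in\mathrm H(\kappa)^{\mathrm L[G]}$. By Step 1 of the proof of Lemma 7.2, $z$ is decoded from a bounded subset of $\kappa$ by a $\Sigma_1$-definition, so we may assume that $z$ is a bounded subset of $\kappa$. Take $c,u,g,q_0$ and $\sigma\in\mathrm H(\kappa)=\mathrm L_\kappa$ from Lemma 7.2 with $y=\kappa$ and $D=[\kappa]^2$; we write $\varphi(\cdot,\kappa,z)$.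

**Step 1: densely many conditions decide, up to the tail.** For $x\in[\kappa]^2$, $q\le q_0$ in $Q_u$ and $i<2$ let $E(x,q,i)$ mean:
$$\exists p\in\mathbb P^c\quad(q,p)\Vdash_{Q_u\times\mathbb P^c}\varphi((x,i),\kappa,\sigma)\ \text{ over }\mathrm L.$$
For each $x$, the set $\{q\le q_0:\exists i<2\ E(x,q,i)\}$ is dense below $q_0$: by Lemma 7.2 every $(q,1_{\mathbb P^c})$ with $q\le q_0$ forces that $\varphi((x,i),\kappa,\sigma)$ holds for some $i<2$, so some extension $(q',p)$ forces it for a fixed $i$.

**Step 2: the forcing relation is approximated by set models.** This is needed to make the new coloring $\Sigma_1$. The poset $\mathbb P^c\subseteq\mathrm L_\kappa$ is definable over $\mathrm L_\kappa$ from $c$. Let $r\in Q_u\times\mathbb P^c$, and let $\varphi(\ldots)$ stand for a statement $\varphi((x,i),\kappa,\sigma)$.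

* (a) If $\theta>\kappa$, $\mathrm L_\theta\models\mathrm{ZFC}^-$ and $\mathrm L_\theta\models$ "$r\Vdash\varphi(\ldots)$", then $r\Vdash\varphi(\ldots)$ over $\mathrm L$. For every $\mathrm L$-generic $F\ni r$ we have $\mathrm L_\theta[F]\models\varphi(\ldots)$, so $\mathrm L[F]\models\varphi(\ldots)$ by upward absoluteness.
* (b) If $r\Vdash\varphi(\ldots)$ over $\mathrm L$, then $\mathrm L_\theta\models$ "$r\Vdash\varphi(\ldots)$" for all sufficiently large regular $\theta$. By fullness choose a name for a witness of the existential quantifier, and let $\theta>\kappa^+$ be regular with this name in $\mathrm L_\theta$. For every generic $F\ni r$ the witness lies in $\mathrm L_\theta[F]$, and the $\Delta_0$ matrix is absolute, so $\mathrm L_\theta[F]\models\varphi(\ldots)$. As $\mathrm L_\theta$ contains all dense subsets of the forcing, genericity over $\mathrm L_\theta$ and over $\mathrm L$ agree, so by the forcing theorem in $\mathrm L_\theta$ no $r'\le r$ forces the negation there, and $\mathrm L_\theta\models$ "$r\Vdash\varphi(\ldots)$".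

**Step 3: the auxiliary coloring $F$.** It assigns to $x$ a table of decisions on a maximal antichain. For $x\in[\kappa]^2$ let $\theta>\kappa$ be least such that $\mathrm L_\theta\models\mathrm{ZFC}^-$ and, in $\mathrm L_\theta$, there is a pair $(A,a)$, where $A$ is a maximal antichain of $\{q\in Q_u:q\le q_0\}$, $a:A\to2$, and for each $q\in A$ there is some $p\in\mathbb P^c$ with $(q,p)\Vdash\varphi((x,a(q)),\kappa,\sigma)$. Let $F(x)$ be the $<_{\mathrm L}$-least such $(A,a)$ in $\mathrm L_\theta$.

$F$ is total on $[\kappa]^2$: by Step 1 there is a maximal antichain $A$ below $q_0$ and $a:A\to2$ with $E(x,q,a(q))$ for all $q\in A$, and by (b) one regular $\theta$ works for all $q\in A$ at once. $F$ is $\Sigma_1(\kappa,(u,q_0,\sigma))$-definable, since its definition speaks about a least $\mathrm L_\theta$ and satisfaction in it. Its values lie in the set $B$ of all pairs $(A,a)$ with $A\subseteq Q_u$ and $a:A\to2$, and $B\in\mathrm L_\kappa$ because $|Q_u|<\kappa$ and $\kappa$ is inaccessible. By (a), if $F(x)=(A,a)$ then $E(x,q,a(q))$ for all $q\in A$.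

**Step 4: the homogeneous set.** By Lemma 9.4 (in $\mathrm V=\mathrm L$) there are $Y\in[\kappa]^\kappa$ and $(A,a)$ with $F(x)=(A,a)$ for all $x\in[Y]^2$. Since $q_0\in g$, there is a unique $q\in A\cap g$. Let $x\in[Y]^2$. Since $q\in g$ and $\sigma^g=z$, $E(x,q,a(q))$ gives $p\in\mathbb P^c$ forcing $\varphi((x,a(q)),\kappa,z)$ over $\mathrm L[g]$. Some condition in $H_u$ forces $\varphi((x,\chi(x)),\kappa,z)$ over $\mathrm L[g]$. The hypothesis of Lemma 7.1 holds for $W=\mathrm L[g]$ by Lemma 7.2, so $\chi(x)=a(q)$. As $q$ does not depend on $x$, $Y$ is $\chi$-homogeneous, and it has cardinality $\kappa$ in $\mathrm L[G]$. This proves Theorem B(2). $\square$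

## 11. Below a weakly compact cardinal: proof of Theorem B(3) and the consistency strength

Let $\kappa$ be weakly compact and suppose, toward a contradiction, that $D\subseteq\kappa$ is club such that no inaccessible $\alpha\in D$ has the $\mathbf\Sigma_1$-coloring property.

**Step 1: collecting counterexamples and homogeneous sets in one model.** For inaccessible $\alpha\in D$ pick $S(\alpha)=(\varphi_\alpha,z_\alpha)$, $z_\alpha\in V_\alpha$, such that $\varphi_\alpha$ is $\Sigma_1$ and $\varphi_\alpha(\cdot,\alpha,z_\alpha)$ defines a coloring of $[\alpha]^2$ with no homogeneous set of size $\alpha$. For each $\Sigma_1$-formula $\varphi$ and $z\in V_\kappa$ such that $\varphi(\cdot,\kappa,z)$ defines a coloring of $[\kappa]^2$, let $Y(\varphi,z)\in[\kappa]^\kappa$ be homogeneous for it; it exists since $\kappa$ is weakly compact. As in Section 2 choose a transitive $M\prec\mathrm H(\kappa^+)$ with $|M|=\kappa$, $V_\kappa\cup\{\kappa,D,S,Y\}\subseteq M$ and ${}^{<\kappa}M\subseteq M$, and by (2.2) an elementary $j:M\to N$ with $N$ transitive and critical point $\kappa$.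

As shown in Section 2, $j\restriction V_\kappa=\mathrm{id}$ and $\kappa$ is inaccessible in $N$. Since $j(D)\cap\kappa=D$ is unbounded in $\kappa$ and $j(D)$ is closed in $j(\kappa)>\kappa$, we have $\kappa\in j(D)$. Moreover $M\subseteq N$: every element of $M$ is coded in $M$ by some $R\subseteq\kappa\times\kappa$; we have $R=j(R)\cap(\kappa\times\kappa)\in N$, and $N\models\mathrm{ZFC}^-$ can decode it.

**Step 2: the counterexample at $\kappa$ in $N$.** Let $(\varphi,z)=j(S)(\kappa)$; then $z\in V_\kappa$. By $\mathrm H(\kappa^+)\prec_{\Sigma_1}\mathrm V$, the defining property of $S$ holds in $\mathrm H(\kappa^+)$ and hence in $M$. By elementarity of $j$, $\varphi(\cdot,\kappa,z)$ defines in $N$ a coloring $\chi:[\kappa]^2\to2$ with no homogeneous set of size $\kappa$ in $N$. By upward absoluteness, $\varphi((x,\chi(x)),\kappa,z)$ holds in $\mathrm V$ for all $x\in[\kappa]^2$.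

**Step 3: the contradiction, in two cases.** It depends on whether $\varphi$ still defines a coloring in $\mathrm V$.

* If $\varphi(\cdot,\kappa,z)$ defines a coloring of $[\kappa]^2$ in $\mathrm V$, that coloring is $\chi$, and $Y(\varphi,z)\in M\subseteq N$ is homogeneous for it. Being unbounded in $\kappa$, which is regular in $N$, it has size $\kappa$ in $N$, a contradiction.
* Otherwise, since the graph of $\chi$ is contained in $\{v:\varphi(v,\kappa,z)\}$, in $\mathrm V$ either $\varphi(v,\kappa,z)$ holds for some $v\notin[\kappa]^2\times2$, or $\varphi((x,0),\kappa,z)\wedge\varphi((x,1),\kappa,z)$ holds for some $x\in[\kappa]^2$. These are $\Sigma_1$-statements in $\kappa,z$, so the one that is true holds in $\mathrm H(\kappa^+)$, hence in $M$, hence by upward absoluteness ($M\subseteq N$) in $N$. This contradicts that $\varphi(\cdot,\kappa,z)$ defines a coloring of $[\kappa]^2$ in $N$.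

So every club $D\subseteq\kappa$ contains an inaccessible $\alpha$ with the $\mathbf\Sigma_1$-coloring property, which proves Theorem B(3). $\square$

**The consequences for consistency strength.** Suppose some uncountable regular cardinal $\kappa$ has the $\mathbf\Sigma_1$-coloring property. By Theorem B(1) it has this property in $\mathrm L$, and by Theorem B(2), applied in $\mathrm L$, some forcing extension of $\mathrm L$ satisfies "the least inaccessible cardinal has the $\mathbf\Sigma_1$-coloring property". Conversely, the least inaccessible cardinal is uncountable and regular. So the two theories are equiconsistent.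

Now let $\kappa$ be weakly compact. By Theorem B(3) there is an inaccessible $\alpha<\kappa$ with the $\mathbf\Sigma_1$-coloring property. The set $V_\kappa=\mathrm H(\kappa)\prec_{\Sigma_1}\mathrm V$ is a model of ZFC. If $\varphi(\cdot,\alpha,z)$, with $\varphi$ a $\Sigma_1$-formula and $z\in\mathrm H(\alpha)$, defines a coloring of $[\alpha]^2$ in $V_\kappa$, it defines the same coloring in $\mathrm V$: the positive instances persist upward, and a further $v$ satisfying $\varphi(v,\alpha,z)$ in $\mathrm V$ would either lie outside $[\alpha]^2\times2$ or give a second color to some pair, and either $\Sigma_1$-statement would reflect to $V_\kappa$. A homogeneous set of size $\alpha$ for it is an element of $V_\kappa$. So $V_\kappa$ satisfies ZFC + "some uncountable regular cardinal has the $\mathbf\Sigma_1$-coloring property". Hence ZFC + "there is a weakly compact cardinal" proves the consistency of this theory and, by the equiconsistency, of ZFC + "the least inaccessible cardinal has the $\mathbf\Sigma_1$-coloring property".
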